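
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Critical points of the trigonometric master function\\ with an odd number of growth points}


\begin{abstract}
Let $n$ be odd. We count the critical points, in the screening charges $\xi_1,\dots,\xi_m$, of the master function $\Phi_{m,n}(\boldsymbol z,\boldsymbol\xi)$ of the trigonometric Knizhnik--Zamolodchikov equations, where $z_1,\dots,z_n$ are distinct points on the unit circle. For generic $\boldsymbol z$ there are exactly $\binom nm$ of them when $m\le n$, all nondegenerate, and for every $\boldsymbol z$ there are none when $m>n$. Since $\binom nm$ is also the number of radial link patterns with $\min(m,n-m)$ arcs, this proves a conjecture stated in the theory of multiple radial SLE(0). For $m\le n$, critical points correspond to factorizations of $\prod_k(x-z_k)$ by a Wronskian-like product of two polynomials, and that product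 defines a finite map of degree $\binom nm$. We also show that for \emph{every} $\boldsymbol z$ on the circle this map is unramified over $\prod_k(x-z_k)$, by identifying its fibers with joint spectra of commuting Hermitian matrices, and we give examples in which genericity cannot be dropped.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}

Let $n\ge1$ be odd and $m\ge1$. Let $\boldsymbol z=(z_1,\dots,z_n)$ be distinct points of the unit circle $S^1$; they are the growth points of a multiple radial SLE(0) system \cite{Zhang}. The \emph{screening charges} $\boldsymbol\xi=(\xi_1,\dots,\xi_m)$ are pairwise distinct points of $\mathbb C\setminus\{0,z_1,\dots,z_n\}$. Up to a factor depending only on $\boldsymbol z$, the master function of the trigonometric Knizhnik--Zamolodchikov equations is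
\[
\Phi_{m,n}(\boldsymbol z,\boldsymbol\xi)=\prod_{k<l}(z_k-z_l)^{2}\;\prod_{j=1}^m\prod_{k=1}^n(\xi_j-z_k)^{-4}\;\prod_{j<l}(\xi_j-\xi_l)^{8}\;\prod_{j=1}^m\xi_j^{\,2n-4m+4}.
\]
A \emph{critical point} is a tuple $\boldsymbol\xi$ as above with $\partial_{\xi_j}\log\Phi_{m,n}=0$ for all $j$; tuples that differ by a permutation are identified. For $c\in\mathbb C$ put
\begin{equation}\label{eq:E}
E_j(\boldsymbol\xi)=-\sum_{k=1}^n\frac1{\xi_j-z_k}+2\sum_{l\ne j}\frac1{\xi_j-\xi_l}+\frac c{\xi_j},\qquad j=1,\dots,m .
\end{equation}
Then $\frac14\partial_{\xi_j}\log\Phi_{m,n}=E_j$ for the value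
\begin{equation}\label{eq:c}
c=\tfrac n2-m+1 ,
\end{equation}
so critical points are the equilibrium positions of $m$ movable charges in the field of $n$ fixed charges $z_k$ and one more charge at the origin. As $n$ is odd, $c\notin\mathbb Z$. This is the property of $c$ on which the count rests. A critical point is \emph{nondegenerate} if $\det(\partial E_j/\partial\xi_l)\ne0$ there; nondegenerate critical points are isolated.

The combinatorial side is as follows. For $0\le r\le n/2$ a \emph{radial $(n,r)$-link pattern} consists of $r$ curves in the closed unit disk (\emph{arcs}), each joining two of the points $z_k$, and $n-2r$ curves (\emph{legs}) joining the remaining points to $0$. All curves are simple, meet the circle only at their marked endpoints, and are pairwise disjoint except at the common endpoint $0$ of the legs. Patterns are considered up to isotopy fixing $0$ and all $z_k$, and $\#LP(n,r)$ is their number; $\#LP(n,0)=1$.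

The following was conjectured in \cite{Zhang}, for $n$ odd and generic $\boldsymbol z$ on the circle, that is, for all $n$-tuples of distinct points of $S^1$ outside a proper closed subset of measure zero:
\begin{itemize}
\item (underscreening) if $m\le\frac n2$, then $\Phi_{m,n}$ has exactly $\#LP(n,m)$ critical points, all isolated;
\item (overscreening) if $\frac{n+1}2\le m\le n$, then $\Phi_{m,n}$ has exactly $\#LP(n,n-m)$ critical points, all isolated;
\item (upper bound) if $m>n$, then $\Phi_{m,n}$ has no critical points.
\end{itemize}

\subsection{One screening charge}\label{sec:m1}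

Write $P(x)=P_{\boldsymbol z}(x)=\prod_k(x-z_k)$. For $m=1$ we have $c=\frac n2$ and the single equation is $E_1=0$ with
\[
E_1(\xi)=\frac c\xi-\frac{P'(\xi)}{P(\xi)}=-\frac{\xi P'(\xi)-\frac n2P(\xi)}{\xi P(\xi)} .
\]
The numerator has degree $n$, since its leading coefficient is $n-\frac n2$, and does not vanish at $0$ or at any $z_k$. With $z_k=e^{i\theta_k}$ and $x=e^{i\theta}$, the function $x^{-n/2}P$ is a constant times the real function $p(\theta)=\prod_k\sin\frac{\theta-\theta_k}2$, and $xP'-\frac n2P$ is a constant times $x^{n/2}p'(\theta)$. By Rolle's theorem $p'$ vanishes in each of the $n$ gaps between cyclically consecutive growth points. So \emph{all $n$ roots are simple and lie on the circle, one in each gap}: there are exactly $n$ critical points, all nondegenerate, for every $\boldsymbol z$.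

For $n\ge3$ this matches link patterns. The only arc of an $(n,1)$-pattern, together with a circle interval, encloses a region not containing $0$. No marked point can lie inside that interval, because it would have to be joined to $0$. So the arc spans one gap, and there are $n$ patterns, one per gap. One is led to guess one critical point per pattern, hence $\binom nm$ critical points once one knows that $\#LP(n,m)=\binom nm$. Why the count should go \emph{down} again for $m>\frac n2$, and stop at $m=n$, is less evident. The answer is that $Q=\prod_j(x-\xi_j)$ has a partner polynomial of degree $n-m$, and the relation between the two is symmetric.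

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n$ be odd. For each $1\le m\le n$ there is a nonzero polynomial $\hat D_m(\boldsymbol z)$ such that for all distinct $z_1,\dots,z_n\in S^1$ with $\hat D_m(\boldsymbol z)\neq0$ the function $\Phi_{m,n}$ has exactly $\binom nm$ critical points, all nondegenerate and hence isolated. The set $\{\hat D_m=0\}\cap(S^1)^n$ is closed, proper and of measure zero. Moreover $\binom nm=\#LP(n,m)$ if $m\le\frac n2$, and $\binom nm=\#LP(n,n-m)$ if $\frac{n+1}2\le m\le n$. If $m>n$ there are no critical points, for every $\boldsymbol z$.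
\end{theorem}

So the conjecture is true in all three parts. The proof gives more.

\begin{theorem}\label{thm:wide}
Let $n\ge1$ have any parity, let $m\ge1$, $c\in\mathbb C\setminus\mathbb Z$, and let $z_1,\dots,z_n\in\mathbb C\setminus\{0\}$ be distinct. If $m>n$, the system $E_1=\dots=E_m=0$ has no solutions. If $m\le n$, it has finitely many solutions modulo permutations, at most $\binom nm$, and it has exactly $\binom nm$, all nondegenerate, for $\boldsymbol z$ outside a proper algebraic hypersurface of $\mathbb C^n$.
\end{theorem}

\begin{theorem}\label{thm:circle}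
Let $n$ be odd, $1\le m\le n$, $c=\frac n2-m+1$, and let $z_1,\dots,z_n$ be \emph{any} distinct points of $S^1$. There are exactly $\binom nm$ pairs $(Q,T)$ of monic polynomials of degrees $m$ and $n-m$ with
\begin{equation}\label{eq:pair}
(1-c)\,QT+x\,(QT'-Q'T)=(1-c+n-2m)\,P .
\end{equation}
The root multisets of $Q$ and of $T$ are invariant under $x\mapsto1/\bar x$. The critical points of $\Phi_{m,n}$ are exactly the root sets of those $Q$ that have no multiple root. Every critical point is nondegenerate and, as an unordered tuple, invariant under $\xi\mapsto1/\bar\xi$, and their number is $\binom nm-b(\boldsymbol z)$, where $b(\boldsymbol z)$ is the number of pairs in which $Q$ has a multiple root (necessarily a double root at some $z_k$). In particular, for $m=1$ the count is $n$ for every $\boldsymbol z$.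
\end{theorem}

Genericity cannot be dropped in either regime: $b(\boldsymbol z)>0$ for $n=3$, $m=2$, $\boldsymbol z=(1,i,\frac{-3+4i}5)$, and for $n=5$, $m=2$, $\boldsymbol z=(1,-1,i,\frac{-3+4i}5,\frac{-5+12i}{13})$ (Section~\ref{sec:examples}).

\begin{remark}\label{rem:integer}
The hypothesis $c\notin\mathbb Z$ in Theorem~\ref{thm:wide} matters. For $n=1$, $m=2$, $c=0$, every pair $\xi_{1,2}=z_1\pm u$ with $u\notin\{0,z_1,-z_1\}$ is a solution, because $-\frac1u+\frac2{2u}=0$. So there are infinitely many solutions although $m>n$.
\end{remark}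

\medskip
\noindent\emph{Plan.} Section~\ref{sec:LP} counts link patterns. Section~\ref{sec:pairs} translates critical points into pairs $(Q,T)$ solving \eqref{eq:pair}, Section~\ref{sec:finite} shows that the left side of \eqref{eq:pair} defines a finite map of degree $\binom nm$, and Section~\ref{sec:proofs} concludes the proofs of Theorems~\ref{thm:main} and~\ref{thm:wide}. Sections~\ref{sec:circle} and~\ref{sec:examples} prove Theorem~\ref{thm:circle} and treat the examples; they are not used for Theorem~\ref{thm:main}.

\section{Counting link patterns}\label{sec:LP}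

\begin{proposition}\label{prop:LP}
For $n$ odd and $0\le r\le\frac n2$ we have $\#LP(n,r)=\binom nr$.
\end{proposition}

The idea is to record one endpoint of each arc. An arc and a circle interval enclose a region not containing $0$, and we record the endpoint at which this interval starts when the circle is read counterclockwise. The resulting $r$-subset of marked points turns out to be arbitrary and to determine the pattern. Oddness enters through $n-2r\ge1$: there is at least one leg.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]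
\draw[gray] (0,0) circle (2);
\draw[thick] (0:2) -- (0:1.1) arc (0:216:1.1) -- (216:2);
\draw[thick] (72:2) -- (72:1.6) arc (72:144:1.6) -- (144:2);
\draw[thick] (288:2) -- (0,0);
\fill (0,0) circle (1.5pt);
\fill (0:2) circle (2pt);
\fill (72:2) circle (2pt);
\fill[white] (144:2) circle (2pt);
\draw (144:2) circle (2pt);
\fill[white] (216:2) circle (2pt);
\draw (216:2) circle (2pt);
\fill[white] (288:2) circle (2pt);
\draw (288:2) circle (2pt);
\node at (0:2.6) {$z_1\;(+)$};
\node at (72:2.4) {$z_2\;(+)$};
\node at (144:2.7) {$z_3\;(-)$};
\node at (216:2.7) {$z_4\;(-)$};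
\node at (288:2.4) {$z_5\;(-)$};
\node at (0.28,0.15) {$0$};
\end{tikzpicture}
\caption{The radial $(5,2)$-link pattern with openers $z_1,z_2$ (filled, sign $+$). Reading counterclockwise from an opener, its arc ends at the first point where the sum of signs returns to $0$: $z_2$ is joined to $z_3$ and $z_1$ to $z_4$. The unmatched point $z_5$ is joined to the center $0$.}
\label{fig:LP}
\end{figure}

\begin{proof}
\emph{Openers.} An arc $\gamma$ cuts the disk into two components. The one not containing $0$, its \emph{inner side}, is bounded by $\gamma$ and a closed circle interval $I(\gamma)$. Call \emph{opener} the endpoint $a$ of $\gamma$ such that $I(\gamma)$ runs counterclockwise from $a$ to the other endpoint $b$, the \emph{closer}. Let $O$ be the set of openers, so $|O|=r$. It is invariant under isotopy: for an endpoint $a$ of $\gamma$ with other endpoint $b$, the closed curve formed by $\gamma$ and the counterclockwise circle interval from $a$ to $b$ bounds the inner side if $a$ is the opener and the outer side otherwise. So its winding number around $0$ is $0$ in the first case and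 $\pm1$ in the second, and it is constant when $\gamma$ moves in the complement of $0$ with fixed endpoints.

\emph{$O$ determines the matching.} The curve starting at a marked point in the interior of $I(\gamma)$ enters the inner side of $\gamma$ and cannot leave it. So these marked points are paired among themselves by arcs $\gamma'$ lying on the inner side. The union of $\gamma$ and its outer side is connected, contains $0$ and misses $\gamma'$; hence it lies on the outer side of $\gamma'$. So the inner side of $\gamma'$ lies in that of $\gamma$, and $I(\gamma')\subset I(\gamma)$. Give points of $O$ the sign $+1$ and all other marked points the sign $-1$, and read $[a,b]=I(\gamma)$ counterclockwise. Strictly between $a$ and $b$ everything is matched and each opener precedes its closer, so the partial sums starting at $a$ are $\ge1$ before $b$, and $0$ at $b$. Thus $b=b(a)$ is the first point where the partial sum from $a$ is $0$. So $O$ determines the pairs, the intervals $I(\gamma)$ and the endpoints of the legs.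

\emph{Every $r$-subset $O$ occurs.} Define signs by $O$. For $a\in O$ the partial sums from $a$ start at $1$, change by $\pm1$, and equal $2r-n<0$ after a full turn. So the first point $b(a)$ with partial sum $0$ exists, and $b(a)\notin O$. If $a'\in O$ lies in the open interval $(a,b(a))$, let $L\ge1$ be the partial sum from $a$ just before $a'$; then $b(a')$ is the first later point at which this sum returns to $L$. As the sum must pass through $L\ge 1$ before reaching $0$, we get $b(a')\in(a,b(a))$. If two closed circle intervals meet, one of them contains the initial point of the other. Hence any two of the intervals $[a,b(a)]$ are disjoint or nested, and all their endpoints are distinct. Next, a point $u\notin O$ in $(a,b(a))$ is some $b(a'')$: the partial sum from $a$ just before $u$ is some $L\ge2$, because after $u$ it is still $\ge1$. Let $a''$ be the last point of $O$ in $(a,u)$ at which the sum rises from $L-1$ to $L$. Between $a''$ and $u$ the sum stays $\ge L$, so $b(a'')=u$. Thus all marked points in the intervals $[a,b(a)]$ are matched.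

For an interval $[a,b(a)]$ containing $2k$ marked points, draw an arc radially in from $a$ to radius $1-\frac k{2n}$, then along the circle of this radius, over the interval, to the angle of $b(a)$, and radially out to $b(a)$. Of two nested intervals the inner one has smaller $k$, so its arc stays at larger radius; hence the arcs are disjoint. Join the $n-2r$ unmatched points, which lie in none of the intervals, to $0$ by radii. This pattern has opener set $O$ (Figure~\ref{fig:LP}).

\emph{Same $O$ implies isotopic.} The $r$ disjoint arcs cut the closed disk into $r+1$ closed Jordan domains. Which circle intervals and which arcs bound each domain is determined by the intervals $I(\gamma)$, hence by $O$. Let $F_0$ be the domain containing $0$, which lies in its interior. We want to cut $F_0$ along at least two curves from $0$ to $\partial F_0$, so that only Jordan domains remain. If there are at least two legs, they do this. If there is only one leg $\ell$, ending at $z_k$, we add an auxiliary curve as follows. Fix a point $w$ in the gap of the circle following $z_k$ counterclockwise, the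 same $w$ for all patterns with this $O$. An interval $I(\gamma)$ meeting this gap would contain $z_k$, which is joined to $0$; so no interval meets it, and $w\in\partial F_0$. Let $\Omega=\operatorname{int}F_0\setminus\ell$. Collapsing $\partial F_0$ to a point turns $F_0$ into a sphere and $\ell$ into an arc, with complement $\Omega$. Since an arc does not separate the sphere and its complement is simply connected, $\Omega$ is connected and simply connected. Its boundary $\partial F_0\cup\ell$ is a finite union of arcs, hence locally connected. By Carath\'eodory's theorem a Riemann map from the open unit disk onto $\Omega$ extends continuously to a surjection of the closed disk onto $\overline\Omega$. The image of a chord joining a preimage of $0$ to a preimage of $w$ is a simple curve from $0$ to $w$ lying in $\Omega$ except for its endpoints. We add this curve.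

Now at least two curves run from $0$ to $\partial F_0$, disjoint except at $0$. They cut $F_0$ into closed Jordan domains, each bounded by two cyclically consecutive curves and the part of $\partial F_0$ between their endpoints. So two patterns with the same $O$ cut the disk into Jordan domains whose boundaries consist of corresponding pieces in the same cyclic order. Choose homeomorphisms between corresponding curves respecting endpoints, take the identity on the circle, and extend over each domain by the Jordan--Schoenflies theorem. The result is a homeomorphism $h$ of the closed disk with $h|_{S^1}=\mathrm{id}$ and $h(0)=0$ carrying one pattern to the other. The Alexander isotopy, $h_t(x)=t\,h(x/t)$ for $|x|\le t$ and $h_t(x)=x$ for $|x|\ge t$, fixes $S^1$ and $0$ and joins $\mathrm{id}$ to $h$. So the patterns are isotopic.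
\end{proof}

\section{From critical points to pairs of polynomials}\label{sec:pairs}

In this section and the next, $n\ge1$ has any parity, $c\in\mathbb C\setminus\mathbb Z$, and the $z_k\ne0$ are distinct. We put $Q=\prod_j(x-\xi_j)$ and $Q_j=Q/(x-\xi_j)$. ``Critical point'' means a solution of $E_1=\dots=E_m=0$ with the $\xi_j$ pairwise distinct and different from $0,z_1,\dots,z_n$.

\subsection{The idea and a small case}

The logarithmic derivative of $x^{-c}P/Q_j^2$ at $\xi_j$ is $-\frac c{\xi_j}+\frac{P'}P(\xi_j)-\frac{2Q_j'}{Q_j}(\xi_j)=-E_j$. So $E_j=0$ says that $x^{-c}P/Q^2$ has no residue at its double pole $\xi_j$. If this holds for all $j$, integrating should produce no logarithms, and we expect an antiderivative $x^{1-c}S/Q$ with a polynomial $S$: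
\[
\frac d{dx}\Big(x^{1-c}\,\frac SQ\Big)=x^{-c}\,\frac P{Q^2}
\quad\Longleftrightarrow\quad (1-c)SQ+x(S'Q-SQ')=P .
\]
The system of rational equations has become a single \emph{bilinear} equation for polynomials.

For polynomials $F,G$ put
\[
\langle F,G\rangle=(1-c)FG+x(FG'-F'G),\qquad\text{so}\qquad \langle x^a,x^b\rangle=(1-c+b-a)\,x^{a+b}.
\]
As $c\notin\mathbb Z$, the factor $1-c+b-a$ never vanishes. Hence, for $F,G\neq0$:
\begin{equation}\label{eq:nocancel}
\begin{gathered}
\text{$\langle F,G\rangle$ has degree exactly $\deg F+\deg G$, and its order of}\\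
\text{vanishing at $0$ is exactly the sum of those of $F$ and $G$.}
\end{gathered}
\end{equation}
This \emph{no-cancellation rule} is the main use of $c\notin\mathbb Z$. In particular $\langle F,G\rangle=0$ forces $F=0$ or $G=0$.

\begin{example}\label{ex:32}
Let $n=3$, $m=2$, $c=\frac12$, as in \eqref{eq:c}. By \eqref{eq:nocancel}, $\langle Q,S\rangle=P$ forces $\deg S=1$, and the coefficient of $x^3$ gives $S=-2T$ with $T=x+t$. Write $Q=x^2+q_1x+q_2$ and $P=x^3+P_1x^2+P_2x+P_3$. Comparing coefficients,
\[
P_1=-q_1+3t,\qquad P_2=q_1t-3q_2,\qquad P_3=-q_2t .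
\]
So $q_1=3t-P_1$ and $q_2=\frac13(3t^2-P_1t-P_2)$ are determined by $t$, and $t$ is a root of
\[
3t^3-P_1t^2-P_2t+3P_3=0 .
\]
There are three values of $t$ with multiplicity, in agreement with $\binom32=3$. Substituting $t=-x$ turns the left side into $-2\big(xP'-\frac32P\big)$, so $x$ satisfies the equation for $m=1$ in Section~\ref{sec:m1}. Hence the root of $T$ is a critical point for $m=1$: two screening charges are controlled by one. When the $z_k$ lie on the circle, the roots of this cubic are simple by Section~\ref{sec:m1}. So there are exactly three pairs $(Q,T)$, and by Proposition~\ref{prop:pairs} below the only way to lose a critical point is that $Q$ has a double root.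

In contrast, for $n=1$ and $m\ge2$ the equation $\langle Q,S\rangle=P$ would need $m+\deg S=1$, which is impossible.
\end{example}

\subsection{The correspondence}

For $m\le n$ and monic $Q,T$ of degrees $m$, $n-m$ put
\[
\mathcal W(Q,T)=\kappa^{-1}\langle Q,T\rangle,\qquad \kappa=1-c+n-2m\ne0 ,
\]
a monic polynomial of degree $n$. When $c=\frac n2-m+1$ we have $1-c=m-\frac n2$ and $\kappa=\frac n2-m$. Exchanging $Q$ with $T$ and $m$ with $n-m$ (so that $c$ changes accordingly) then reverses the signs of $1-c$, of $\langle Q,T\rangle$ and of $\kappa$, so $\mathcal W$ is unchanged. This is the symmetry between over- and underscreening.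

\begin{proposition}\label{prop:pairs}
\begin{enumerate}
\item[(i)] If $m>n$ there are no critical points.
\item[(ii)] If $m\le n$, then $\boldsymbol\xi\mapsto Q$ induces a bijection between (unordered) critical points and pairs $(Q,T)\in\mathcal W^{-1}(P)$ such that $Q$ has no multiple root.
\item[(iii)] Under this bijection, a critical point is nondegenerate if and only if $d\mathcal W$ is invertible at $(Q,T)$.
\item[(iv)] If $(Q,T)\in\mathcal W^{-1}(P)$, then $Q(0)T(0)\ne0$, $Q$ and $T$ have no common root, and every multiple root of $Q$ is a double root equal to some $z_k$.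
\end{enumerate}
\end{proposition}

To treat points and tangent vectors at once, we work over $R=\mathbb C$ or $R=\mathbb C[\varepsilon]/(\varepsilon^2)$. An element $a+\varepsilon b$ is a unit if and only if $a\ne0$, and $F(\boldsymbol a+\varepsilon\boldsymbol b)=F(\boldsymbol a)+\varepsilon\,dF_{\boldsymbol a}(\boldsymbol b)$ for rational functions $F$ regular at $\boldsymbol a$. So if $\boldsymbol\xi$ is critical, then $E_j(\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi})=0$ for all $j$ means exactly that $\dot{\boldsymbol\xi}$ lies in the kernel of $(\partial E_j/\partial\xi_l)$.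

\begin{proof}
\emph{Step 1: from critical points to $\langle Q,S\rangle=P$.} Let $\xi_j\in R$ be such that $\xi_j$, $\xi_j-\xi_l$ ($l\ne j$) and $\xi_j-z_k$ are units. The partial fraction expansion
\begin{equation}\label{eq:pf}
\frac P{Q^2}=\text{polynomial}+\sum_j\Big[\frac{\alpha_j}{(x-\xi_j)^2}+\frac{\beta_j}{x-\xi_j}\Big]
\end{equation}
is an identity of rational functions whose coefficients have only products of $\xi_j-\xi_l$ as denominators, so it holds over $R$. Here $\alpha_j=P(\xi_j)/Q_j(\xi_j)^2$ is a unit, and $\beta_j$ is the derivative of $P/Q_j^2$ at $\xi_j$: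
\[
\beta_j=\alpha_j\Big(\frac{P'}P-\frac{2Q_j'}{Q_j}\Big)(\xi_j)=\alpha_j\Big(\sum_k\frac1{\xi_j-z_k}-2\sum_{l\ne j}\frac1{\xi_j-\xi_l}\Big)=\alpha_j\Big(\frac c{\xi_j}-E_j\Big).
\]
Let $\mathcal L=(1-c)+x\frac d{dx}$, so that $(x^{1-c}G)'=x^{-c}\mathcal L(G)$. Then
\[
\mathcal L\Big(\frac SQ\Big)=\frac{\langle Q,S\rangle}{Q^2},\qquad \mathcal L(x^k)=(1-c+k)x^k,\qquad
\mathcal L\Big(\frac1{x-\xi}\Big)=-\frac\xi{(x-\xi)^2}-\frac c{x-\xi}.
\]
The last formula follows from $\frac x{(x-\xi)^2}=\frac1{x-\xi}+\frac\xi{(x-\xi)^2}$. Suppose all $E_j=0$ in $R$. Then $\beta_j=c\alpha_j/\xi_j$, so the $j$-th bracket in \eqref{eq:pf} is $\mathcal L\big(-\frac{\alpha_j}{\xi_j}\frac1{x-\xi_j}\big)$. The polynomial part is $\mathcal L$ of a polynomial, since $\mathcal L$ is bijective on $R[x]$ for $c\notin\mathbb Z$. Adding up, $P/Q^2=\mathcal L(S/Q)$ with $S\in R[x]$, that is,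
\begin{equation}\label{eq:S}
\langle Q,S\rangle=P .
\end{equation}

\emph{Step 2: degrees and uniqueness.} Let $R=\mathbb C$. By \eqref{eq:S}, $S\ne0$, and by \eqref{eq:nocancel}, $m+\deg S=n$. This is impossible for $m>n$, which proves (i). Let $m\le n$. Then $\deg S=n-m$, and comparing leading coefficients gives $S=\kappa^{-1}T$ with $T$ monic, so $\mathcal W(Q,T)=P$. Given $Q$, there is only one solution $S$ of \eqref{eq:S}, hence only one such $T$: if $\langle Q,S_1\rangle=\langle Q,S_2\rangle$, then $\langle Q,S_1-S_2\rangle=0$, so $S_1=S_2$.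

\emph{Step 3: proof of (iv).} Let $\langle Q,T\rangle=\kappa P$. At $0$ we get $(1-c)Q(0)T(0)=\kappa P(0)\ne0$; here $z_k\ne0$ is used. Let $x_0$ be a common root of $Q$ and $T$, of orders $a,b\ge1$. If $a+b\ge3$, then $QT$, $QT'$ and $Q'T$ all vanish at $x_0$ to order $\ge2$. If $a=b=1$, then $QT$ vanishes to order $2$, and the linear terms of $QT'$ and $Q'T$ cancel. Either way $P$ has a multiple root at $x_0$, a contradiction. Finally let $x_0$ be a root of $Q$ of multiplicity $a\ge2$. Then $x_0\ne0$ and $T(x_0)\ne0$, so $\kappa P=\langle Q,T\rangle$ vanishes at $x_0$ to order exactly $a-1$, because of the term $-xQ'T$. As $P$ has only simple roots, $a=2$ and $x_0=z_k$ for some $k$.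

\emph{Step 4: from pairs to critical points.} Let $\langle Q,T\rangle=\kappa P$ and let $Q$ have simple roots $\xi_j$. By (iv), $\xi_j\ne0$ and $T(\xi_j)\neq0$. Also $\xi_j\ne z_k$, because $\kappa P(\xi_j)=-\xi_jQ'(\xi_j)T(\xi_j)\ne0$. Differentiating,
\[
\kappa P'=(1-c)(Q'T+QT')+(QT'-Q'T)+x(QT''-Q''T),
\]
so at $x=\xi_j$
\[
\kappa P=-\xi_jQ'T,\qquad \kappa P'=-c\,Q'T-\xi_jQ''T .
\]
Dividing, $\frac{P'}P(\xi_j)=\frac c{\xi_j}+\frac{Q''}{Q'}(\xi_j)$. Since $\frac{Q''}{Q'}(\xi_j)=2\sum_{l\ne j}\frac1{\xi_j-\xi_l}$, this is $E_j=0$. With Step 2 this proves (ii).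

\emph{Step 5: proof of (iii).} Let $\boldsymbol\xi$ be critical with pair $(Q,T)$. Suppose $\dot{\boldsymbol\xi}\ne0$ is in the kernel of $(\partial E_j/\partial\xi_l)$. Then $\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi}$ solves $E_j=0$ over $\mathbb C[\varepsilon]/(\varepsilon^2)$. Here $\prod_j(x-\xi_j-\varepsilon\dot\xi_j)=Q+\varepsilon q$ with $q=-\sum_j\dot\xi_jQ_j\ne0$ and $\deg q<m$. By Step 1, $\langle Q+\varepsilon q,S+\varepsilon s\rangle=P$ for some polynomials $S,s$. The part without $\varepsilon$ gives $S=\kappa^{-1}T$ by Step 2, and the $\varepsilon$-part is $\langle Q,s\rangle+\langle q,S\rangle=0$. The second term has degree $<n$, so $s=0$ or $\deg s<n-m$ by \eqref{eq:nocancel}. Thus $(q,\kappa s)$ is a nonzero tangent vector, and $d\mathcal W(q,\kappa s)=\kappa^{-1}\big(\langle q,T\rangle+\langle Q,\kappa s\rangle\big)=0$.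

Conversely let $d\mathcal W(q,\tau)=0$ with $(q,\tau)\ne0$. Then $q\ne0$, since $q=0$ would give $\langle Q,\tau\rangle=0$ and $\tau=0$. The roots of $Q+\varepsilon q$ are $\xi_j+\varepsilon\dot\xi_j$ with $\dot\xi_j=-q(\xi_j)/Q'(\xi_j)$. Not all $\dot\xi_j$ are zero, because $\deg q<m$. The computation of Step 4 applies to $Q+\varepsilon q$ and $T+\varepsilon\tau$ over $\mathbb C[\varepsilon]/(\varepsilon^2)$: everything we divide by there (the values of $x$, $Q'$, $T$, $P$ at the roots, and the differences of roots) is a unit, as it is nonzero for $\varepsilon=0$. So $E_j(\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi})=0$ for all $j$, and the Jacobian matrix is singular.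
\end{proof}

\section{The map $\mathcal W$ is finite of degree $\binom nm$}\label{sec:finite}

Let $1\le m\le n$ and $N=\binom nm$. It remains to count the solutions of $\mathcal W(Q,T)=P$, which are $n$ equations in $n$ unknowns. Write
\[
Q=x^m+\sum_{a=1}^mq_ax^{m-a},\qquad T=x^{n-m}+\sum_{b=1}^{n-m}t_bx^{n-m-b},
\]
and let $\mathcal W_k$ be the coefficient of $x^{n-k}$ in $\mathcal W(Q,T)$. So $\mathcal W=(\mathcal W_1,\dots,\mathcal W_n):\mathbb C^n\to\mathbb C^n$. Give $q_a$ degree $a$ and $t_b$ degree $b$. Then $\mathcal W_k$ is homogeneous of degree $k$, because, with $q_0=t_0=1$, the product $q_at_b$ occurs only at $x^{n-a-b}$. B\'ezout's theorem with weights would give the number of solutions as the product of the degrees of the equations over the product of the weights of the unknowns, $n!/(m!\,(n-m)!)=N$, provided no solution escapes to infinity. That proviso is again the no-cancellation rule.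

\begin{proposition}\label{prop:free}
The polynomials $\mathcal W_1,\dots,\mathcal W_n$ are algebraically independent, and $A=\mathbb C[q,t]$ is a free module of rank $N=\binom nm$ over $B=\mathbb C[\mathcal W_1,\dots,\mathcal W_n]$. In particular, for every monic $P$ of degree $n$ the fiber $\mathcal W^{-1}(P)$ is finite and nonempty, and its coordinate algebra has dimension $N$.
\end{proposition}

\begin{proof}
The only common zero of $\mathcal W_1,\dots,\mathcal W_n$ is the origin. Indeed, let $\langle Q,T\rangle=\kappa x^n$. By \eqref{eq:nocancel} the orders of vanishing of $Q$ and $T$ at $0$ add up to $n=\deg Q+\deg T$, so $Q=x^m$ and $T=x^{n-m}$.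

We use a standard fact: if $n$ homogeneous elements of positive degree in a polynomial ring $A$ in $n$ variables of positive degrees have only the origin as common zero, then they are algebraically independent and $A$ is a free graded module of finite rank over the ring $B$ they generate. (They form a homogeneous system of parameters, and $A$ is Cohen--Macaulay.) If a homogeneous basis has degrees $e_1,\dots,e_\nu$, the Hilbert series satisfy $H_A(t)=(t^{e_1}+\dots+t^{e_\nu})H_B(t)$, so the rank is
\[
\nu=\lim_{t\to1}\frac{H_A(t)}{H_B(t)}=\lim_{t\to1}\frac{\prod_{k=1}^n(1-t^k)}{\prod_{k=1}^m(1-t^k)\prod_{k=1}^{n-m}(1-t^k)}=\frac{n!}{m!\,(n-m)!}=N .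
\]
Let $P_k$ be the coefficient of $x^{n-k}$ in $P$. The coordinate algebra $A/(\mathcal W_1-P_1,\dots,\mathcal W_n-P_n)$ of the fiber therefore has dimension $N\ge1$, so the fiber is finite and nonempty.
\end{proof}

The number of points of $\mathcal W^{-1}(P)$ is thus at most $N$. We need conditions under which it equals $N$ and all $Q$ have simple roots.

\medskip
\noindent\emph{Norms.} For $0\ne F\in A$ let $D_F\in B$ be the determinant of multiplication by $F$ on the free $B$-module $A$. This multiplication is injective and $B$ is a domain, so $D_F\ne0$. We regard $D_F$ as a polynomial in the coefficients of $P$. Then $D_F(P)$ is the determinant of multiplication by $F$ on the coordinate algebra of the fiber over $P$. If $D_F(P)\ne0$, then $F$ is a unit in this algebra, so $F\ne0$ at every point of $\mathcal W^{-1}(P)$.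

Let $J$ be the Jacobian determinant of $\mathcal W$. Since $\mathcal W$ is surjective, Sard's theorem gives $J\not\equiv0$. Also $\operatorname{disc}(Q)\not\equiv0$ (discriminants of polynomials of degree $1$ are set equal to $1$). Put
\[
D_1=D_J,\qquad D=D_{J\operatorname{disc}(Q)} .
\]
At a point of the fiber with $J\ne0$ the differentials of the $\mathcal W_k-P_k$ span the cotangent space. So the maximal ideal of the local ring of the fiber satisfies $\mathfrak m=\mathfrak m^2$, whence $\mathfrak m=0$, and the local ring is $\mathbb C$. If this holds at all points of the fiber, there are exactly $N$ of them. Consequently: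
\begin{equation}\label{eq:D}
\begin{gathered}
\text{if $D_1(P)\ne0$, then $\mathcal W^{-1}(P)$ has exactly $N$ points and $d\mathcal W$ is invertible at each;}\\
\text{if $D(P)\ne0$, then the same holds and moreover $\operatorname{disc}(Q)\ne0$ at each.}
\end{gathered}
\end{equation}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:wide}}\label{sec:proofs}

\begin{proof}[Proof of Theorem \ref{thm:wide}]
The case $m>n$ is Proposition~\ref{prop:pairs}(i). Let $m\le n$. By Proposition~\ref{prop:pairs}(ii) the number of critical points is at most the number of points of $\mathcal W^{-1}(P_{\boldsymbol z})$, which is at most $N$ by Proposition~\ref{prop:free}. If $D(P_{\boldsymbol z})\ne0$, then by \eqref{eq:D} the fiber has exactly $N$ points, all with $\operatorname{disc}(Q)\ne0$ and $d\mathcal W$ invertible. So there are exactly $N$ critical points, all nondegenerate, by Proposition~\ref{prop:pairs}(ii),(iii). Finally $\hat D(\boldsymbol z)=D(P_{\boldsymbol z})$ is a nonzero polynomial, because $\boldsymbol z\mapsto P_{\boldsymbol z}$ maps $\mathbb C^n$ onto all monic polynomials of degree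 $n$. The hypersurface is $\{\hat D=0\}$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Apply Theorem~\ref{thm:wide} with $c=\frac n2-m+1$, which is not an integer as $n$ is odd, and for $m\le n$ let $\hat D_m$ be the polynomial $\hat D$ of its proof. A polynomial vanishing on $(S^1)^n$ is zero, by uniqueness of Fourier coefficients. So $\hat D_m$ restricts to a real-analytic function on the connected manifold $(S^1)^n$ that is not identically zero, and its zero set is closed, proper and of measure zero. The same holds inside the set of $n$-tuples of distinct points, which is open with complement of measure zero. The comparison with link patterns is Proposition~\ref{prop:LP}, applied with $r=m$, or with $r=n-m$ using $\binom nm=\binom n{n-m}$.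
\end{proof}

\section{Every configuration on the circle}\label{sec:circle}

From here on $n$ is odd, $1\le m\le n$, $c=\frac n2-m+1$, so $1-c=m-\frac n2$ and $\kappa=\frac n2-m$. On the exceptional set of Theorem~\ref{thm:main} two things could happen: points of the fiber $\mathcal W^{-1}(P)$ could collide, or some $Q$ could acquire a double root. The second does happen (Section~\ref{sec:examples}). We now show that the first does not.

The mechanism is this. At a ramification point, the solutions cannot be followed differentiably in a generic real direction of the parameters; the model is $y^2=t$ with solutions $\pm\sqrt t$. The eigenvalues of a Hermitian matrix depending analytically on a real parameter $t$, on the other hand, can be chosen analytic in $t$, even where they collide. So it suffices to encode the points of $\mathcal W^{-1}(P)$ in the eigenvalues of Hermitian matrices when the $z_k$ lie on the circle. We find the numbers first, as parameters of a differential equation attached to $(Q,T)$, and then the matrices. Let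
\[
\Theta=\{\boldsymbol\theta\in\mathbb C^n:\ e^{i\theta_1},\dots,e^{i\theta_n}\text{ distinct}\},\qquad z_k=e^{i\theta_k},\qquad P_{\boldsymbol\theta}=P_{\boldsymbol z},
\]
\[
A_{kl}=\cot\tfrac{\theta_k-\theta_l}2,\qquad B_{kl}=\frac1{\sin\frac{\theta_k-\theta_l}2}\quad(k\ne l),\qquad a_k=\sum_{l\ne k}A_{kl},\qquad p(\theta)=\prod_k\sin\tfrac{\theta-\theta_k}2 .
\]
Both $A$ and $B$ are antisymmetric, so $\sum_ka_k=0$. Complex $\boldsymbol\theta$ are needed for a connectedness argument; real $\boldsymbol\theta$ correspond to the circle. We put $x=e^{i\theta}$ and read $x^{1/2}$ as $e^{i\theta/2}$.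

\subsection{The differential equation}

Equation \eqref{eq:pair} says that $P$ is, up to elementary factors, the Wronskian of $f=x^{-m/2}Q$ and $g=x^{-(n-m)/2}T$. Two functions with Wronskian proportional to $p$ span the solutions of an equation $f''-\frac{p'}pf'+vf=0$, where the prime denotes $\frac d{d\theta}$. We determine which $v$ occur. For $h\in\mathbb C^n$ with $\sum_kh_k=0$ consider
\begin{equation}\label{eq:ode}
f''-\frac{p'}pf'+v_hf=0,\qquad v_h=\tfrac18\sum_k(a_k-h_k)\cot\tfrac{\theta-\theta_k}2-\tfrac{m(n-m)}4 ,
\end{equation}
and let $\mathcal H(\boldsymbol\theta)$ be the set of $h\in\mathbb C^n$ with $\sum_kh_k=0$ and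
\begin{equation}\label{eq:quad}
h_k^2=2\sum_{l\ne k}A_{kl}h_l+3\sum_{l\ne k}B_{kl}^2+1-(n-2m)^2,\qquad k=1,\dots,n .
\end{equation}

\begin{lemma}\label{lem:local}
Let $\boldsymbol\theta\in\Theta$ and let $h\in\mathbb C^n$ with $\sum_kh_k=0$. At each point of $\theta_k+2\pi\mathbb Z$ the exponents of \eqref{eq:ode} are $0$ and $2$. All solutions of \eqref{eq:ode} are entire if and only if $h\in\mathcal H(\boldsymbol\theta)$.
\end{lemma}

\begin{proof}
Let $\rho=p'/p=\frac12\sum_k\cot\frac{\theta-\theta_k}2$. Substituting $f=p^{1/2}\psi$ removes the first-order term. From $f'=p^{1/2}(\psi'+\frac\rho2\psi)$ and $f''=p^{1/2}\big(\psi''+\rho\psi'+(\frac{\rho'}2+\frac{\rho^2}4)\psi\big)$ we get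
\[
\psi''=U\psi,\qquad U=\tfrac14\rho^2-\tfrac12\rho'-v_h,\qquad -\tfrac12\rho'=\tfrac18\sum_k\csc^2\tfrac{\theta-\theta_k}2 .
\]
The subtraction formula for $\cot$ gives, for $k\ne l$,
\[
\cot\tfrac{\theta-\theta_k}2\cot\tfrac{\theta-\theta_l}2=-1+A_{kl}\big(\cot\tfrac{\theta-\theta_k}2-\cot\tfrac{\theta-\theta_l}2\big).
\]
Summing over ordered pairs $k\ne l$ and adding the squares $\cot^2=\csc^2-1$,
\[
\Big(\sum_k\cot\tfrac{\theta-\theta_k}2\Big)^2=\sum_k\csc^2\tfrac{\theta-\theta_k}2+2\sum_ka_k\cot\tfrac{\theta-\theta_k}2-n^2 .
\]
Now $\frac14\rho^2$ is $\frac1{16}$ of this. The $a_k$ cancel against those in $v_h$, and $-\frac{n^2}{16}+\frac{m(n-m)}4=-\frac{(n-2m)^2}{16}$, so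
\[
U=\sum_k\Big[\tfrac3{16}\csc^2\tfrac{\theta-\theta_k}2+\tfrac{h_k}8\cot\tfrac{\theta-\theta_k}2\Big]-\tfrac{(n-2m)^2}{16}.
\]
Let $s=\theta-\theta_k$. Since $\csc^2\frac s2=\frac4{s^2}+\frac13+O(s^2)$ and $\cot\frac s2=\frac2s+O(s)$, we have $U=\frac3{4s^2}+\frac\alpha s+\beta+O(s)$ with
\[
\alpha=\tfrac{h_k}4,\qquad \beta=\tfrac1{16}+\sum_{l\ne k}\Big[\tfrac3{16}B_{kl}^2+\tfrac{h_l}8A_{kl}\Big]-\tfrac{(n-2m)^2}{16}.
\]
The exponents of $\psi$ are $-\frac12$ and $\frac32$, so those of $f$ are $0$ and $2$. Insert $\psi=s^{-1/2}(1+c_1s+c_2s^2+\cdots)$. The coefficients of $s^{-3/2}$ and $s^{-1/2}$ give $-c_1=\alpha$ and $0\cdot c_2=\alpha c_1+\beta$. So there is a solution with exponent $-\frac12$ and no logarithm if and only if $\alpha^2=\beta$, which is \eqref{eq:quad} for this $k$. In that case, and only then, all solutions $f$ are holomorphic at $\theta_k$. The coefficients of \eqref{eq:ode} are $2\pi$-periodic, so the condition is the same at all points of $\theta_k+2\pi\mathbb Z$. As these are the only singularities, the claim follows.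
\end{proof}

\begin{lemma}\label{lem:beta}
For $\boldsymbol\theta\in\Theta$ there is a bijection $\beta_{\boldsymbol\theta}:\mathcal W^{-1}(P_{\boldsymbol\theta})\to\mathcal H(\boldsymbol\theta)$, characterized by the property that $f=e^{-im\theta/2}Q(e^{i\theta})$ and $g=e^{-i(n-m)\theta/2}T(e^{i\theta})$ solve \eqref{eq:ode} with $h=\beta_{\boldsymbol\theta}(Q,T)$. The coefficients of $Q$ and $T$ are polynomials in $h$ with coefficients holomorphic in $\boldsymbol\theta\in\Theta$, and $\beta_{\boldsymbol\theta}(Q,T)$ depends continuously on $(Q,T)$ and $\boldsymbol\theta$, where $\mathcal W(Q,T)=P_{\boldsymbol\theta}$.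
\end{lemma}

\begin{proof}
Let $\delta=x\frac d{dx}$, so $\frac d{d\theta}=i\delta$, and $\cot\frac{\theta-\theta_k}2=i\,\frac{x+z_k}{x-z_k}$. Then \eqref{eq:ode} becomes
\begin{equation}\label{eq:odex}
\delta^2f-w\,\delta f-v_hf=0,\qquad w=\tfrac12\sum_k\frac{x+z_k}{x-z_k}.
\end{equation}
It is Fuchsian. As $x\to\infty$, $w\to\frac n2$ and $v_h\to-\frac{m(n-m)}4$, the latter since $\sum_k(a_k-h_k)=0$. So solutions behave like $x^\mu$ with $\mu^2-\frac n2\mu+\frac{m(n-m)}4=0$, that is, $\mu\in\{\frac m2,\frac{n-m}2\}$. As $x\to0$, $w\to-\frac n2$ and $v_h$ has the same limit, so the exponents are $-\frac m2,-\frac{n-m}2$. As $n$ is odd, the differences of exponents are not integers.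

\emph{From pairs to $h$.} Let $(Q,T)\in\mathcal W^{-1}(P_{\boldsymbol\theta})$. Here and in \eqref{eq:wronsk} the primes of $Q$ and $T$ denote $\frac d{dx}$, those of $f$ and $g$ denote $\frac d{d\theta}$. From $\delta f=x^{-m/2}(xQ'-\frac m2Q)$ and $\delta g=x^{-(n-m)/2}(xT'-\frac{n-m}2T)$,
\begin{equation}\label{eq:wronsk}
fg'-f'g=i\,x^{-n/2}\big[x(QT'-Q'T)+(m-\tfrac n2)QT\big]=i\,x^{-n/2}\langle Q,T\rangle=i\kappa\,x^{-n/2}P_{\boldsymbol\theta},
\end{equation}
and this is a nonzero constant times $p$, because $\sin\frac{\theta-\theta_k}2=\frac1{2i}x^{-1/2}e^{-i\theta_k/2}(x-z_k)$. So $f,g$ are a basis of solutions of a unique equation $y''-\frac{p'}py'+vy=0$, with $v=\frac{f'g''-f''g'}{fg'-f'g}$. Both numerator and denominator are $x^{-n/2}$ times a polynomial in $x$, the latter proportional to $P_{\boldsymbol\theta}$; hence $v$ is a rational function of $x$ with at most simple poles in $\mathbb C$, located at the $z_k$. Since $v=(\delta^2f-w\,\delta f)/f$ and $f\sim x^{m/2}$ at infinity, $v\to\frac{m^2}4-\frac n2\cdot\frac m2=-\frac{m(n-m)}4$ as $x\to\infty$. As $x\to0$ we have $f\sim Q(0)x^{-m/2}$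 with $Q(0)\ne0$ by Proposition~\ref{prop:pairs}(iv), and $v$ has the same limit. So $v=C+\frac18\sum_kb_k\cot\frac{\theta-\theta_k}2$ with constants $C,b_k$. The limits $C\pm\frac i8\sum_kb_k$ both equal $-\frac{m(n-m)}4$; hence $\sum_kb_k=0$ and $C=-\frac{m(n-m)}4$. Put $h_k=a_k-b_k$. Then $\sum_k h_k=0$ and $v=v_h$. All solutions are combinations of the entire functions $f,g$, so $h\in\mathcal H(\boldsymbol\theta)$ by Lemma~\ref{lem:local}. The $b_k$ are obtained from the residues of $v$ at the $z_k$, so $h$ depends continuously on $(Q,T)$ and $\boldsymbol\theta$.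

\emph{From $h$ to pairs.} Let $h\in\mathcal H(\boldsymbol\theta)$. All solutions of \eqref{eq:ode} are entire in $\theta$. The local solutions at $x=0$, namely $f=x^{-m/2}(1+O(x))$ and $g=x^{-(n-m)/2}(1+O(x))$ with convergent power series in $x$, therefore extend to entire functions of $\theta$. They are eigenvectors of the translation $\theta\mapsto\theta+2\pi$ with eigenvalues $(-1)^m$ and $(-1)^{n-m}$, which are \emph{different} because $n$ is odd. So $Q=x^{m/2}f$ and $T=x^{(n-m)/2}g$ are single-valued and holomorphic in $x\in\mathbb C$. Having polynomial growth at the regular singular point $\infty$, they are polynomials. The exponents at $\infty$ give $\deg Q-\frac m2\in\{\frac m2,\frac{n-m}2\}$, so $\deg Q=m$ because $\frac n2$ is not an integer. In the same way $\deg T-\frac{n-m}2\in\{\frac m2,\frac{n-m}2\}$ gives $\deg T=n-m$. Normalize $Q,T$ to be monic. The Wronskian of $f,g$ is not zero and satisfies $y'=\frac{p'}py$, so it is a nonzero multiple of $p$. By the first two equalities of \eqref{eq:wronsk}, which do not use $\mathcal W(Q,T)=P_{\boldsymbol\theta}$, the polynomial $\langle Q,T\rangle$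 is proportional to $P_{\boldsymbol\theta}$. Hence $\mathcal W(Q,T)=P_{\boldsymbol\theta}$, both being monic.

The two constructions are mutually inverse: $f,g$ determine $v$ and thus $h$, and conversely $f,g$ span the two eigenlines of the translation on the solution space, so they are determined by $h$ up to scalars.

\emph{Polynomial dependence.} Expand $w=\frac n2+\sum_{j\ge1}w_jx^{-j}$ and $v_h=-\frac{m(n-m)}4+\sum_{j\ge1}v_jx^{-j}$ at infinity. Here $w_j=\sum_kz_k^j$ and $v_j=\frac i4\sum_k(a_k-h_k)z_k^j$, affine in $h$ with coefficients holomorphic on $\Theta$. Insert $f=\sum_{a\ge0}q_ax^{m/2-a}$, $q_0=1$, into \eqref{eq:odex}. The coefficient of $x^{m/2-a}$ gives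
\[
-a\big(m-\tfrac n2-a\big)\,q_a=\sum_{j=1}^a\big[w_j(\tfrac m2-a+j)+v_j\big]q_{a-j},
\]
since $\mu^2-\frac n2\mu+\frac{m(n-m)}4=(\mu-\frac m2)(\mu-\frac{n-m}2)$ equals $-a(m-\frac n2-a)$ at $\mu=\frac m2-a$. For $a\ge1$ the factor on the left is nonzero, so the $q_a$ are recursively determined as claimed. Exchanging $m$ and $n-m$ gives the recursion for $T$.
\end{proof}

\subsection{Commuting operators satisfying the same quadratic equations}

We look for commuting matrices $H_k$ satisfying \eqref{eq:quad} as operators. Their joint eigenvalues will then lie in $\mathcal H(\boldsymbol\theta)$. On $(\mathbb C^2)^{\otimes n}$ let $\sigma_k^x,\sigma_k^y,\sigma_k^z$ be the Pauli matrices acting on the $k$-th factor. They satisfy $(\sigma_k^\alpha)^2=1$ and $\sigma_k^\alpha\sigma_k^\beta=i\epsilon_{\alpha\beta\gamma}\sigma_k^\gamma$ for distinct $\alpha,\beta,\gamma$, and matrices with different lower indices commute. Put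
\[
X_{kl}=B_{kl}(\sigma_k^x\sigma_l^x+\sigma_k^y\sigma_l^y)+A_{kl}\,\sigma_k^z\sigma_l^z,\qquad H_k=\sum_{l\ne k}X_{kl},\qquad Z=\sum_k\sigma_k^z .
\]
We also write $X_{kl}=\sum_\alpha J_{kl}^\alpha\sigma_k^\alpha\sigma_l^\alpha$ with $J^x=J^y=B$, $J^z=A$. Let $V_m$ be the eigenspace $\{Z=n-2m\}$; it is spanned by the basis tensors with $m$ spins down, so $\dim V_m=\binom nm=N$.

\begin{lemma}\label{lem:spin}
Let $\boldsymbol\theta\in\Theta$. Then $\sum_kH_k=0$, $[H_k,Z]=0$, $[H_k,H_l]=0$, the $H_k$ are Hermitian if $\boldsymbol\theta\in\mathbb R^n$, and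
\begin{equation}\label{eq:Hquad}
H_k^2=2\sum_{l\ne k}A_{kl}H_l+3\sum_{l\ne k}B_{kl}^2+1-Z^2 .
\end{equation}
\end{lemma}

\begin{proof}
Since $X_{lk}=-X_{kl}$, we have $\sum_kH_k=0$. The operators $\sigma_k^x\sigma_l^x+\sigma_k^y\sigma_l^y$ and $\sigma_k^z\sigma_l^z$ commute with $\sigma_k^z+\sigma_l^z$, so $[H_k,Z]=0$. Hermiticity is clear.

For three distinct indices, called $1,2,3$, the formulas for $\cot a\pm\cot b$ and $\cot(a-b)$ give
\begin{gather}
B_{12}(A_{13}-A_{23})+B_{13}B_{23}=0,\quad B_{13}(A_{12}+A_{23})=B_{12}B_{23},\quad B_{12}B_{13}=B_{23}(A_{12}-A_{13}),\label{eq:trig1}\\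
A_{12}A_{13}=A_{23}(A_{12}-A_{13})-1.\label{eq:trig2}
\end{gather}
Indeed, with $u=\frac{\theta_1-\theta_2}2$ and $v=\frac{\theta_2-\theta_3}2$ one has
\[
\cot(u+v)-\cot v=\tfrac{-\sin u}{\sin(u+v)\sin v},\quad \cot u+\cot v=\tfrac{\sin(u+v)}{\sin u\sin v},\quad \cot u-\cot(u+v)=\tfrac{\sin v}{\sin u\sin(u+v)},
\]
and \eqref{eq:trig2} is $\cot v=\cot((u+v)-u)$.

\emph{Commutativity.} In $[H_k,H_l]$, $k\ne l$, the term $[X_{kl},X_{lk}]$ vanishes, terms with four distinct indices vanish, and $[X_{ka},X_{lk}]=[X_{kl},X_{ka}]$. So $[H_k,H_l]$ is the sum over $a\ne k,l$ of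
\[
[X_{kl},X_{ka}]+[X_{kl},X_{la}]+[X_{ka},X_{la}] .
\]
Label $k,l,a$ as $1,2,3$. Only the products $\sigma_1^\alpha\sigma_2^\beta\sigma_3^\gamma$ with $\alpha,\beta,\gamma$ distinct occur. The three commutators contribute through $[\sigma_1^\beta,\sigma_1^\gamma]=2i\epsilon_{\alpha\beta\gamma}\sigma_1^\alpha$, $[\sigma_2^\alpha,\sigma_2^\gamma]=-2i\epsilon_{\alpha\beta\gamma}\sigma_2^\beta$ and $[\sigma_3^\alpha,\sigma_3^\beta]=2i\epsilon_{\alpha\beta\gamma}\sigma_3^\gamma$, so the coefficient is
\[
2i\,\epsilon_{\alpha\beta\gamma}\big(J_{12}^\beta J_{13}^\gamma-J_{12}^\alpha J_{23}^\gamma+J_{13}^\alpha J_{23}^\beta\big).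
\]
For $\gamma=z$, $\beta=z$ and $\alpha=z$ this vanishes by the first, second and third identity of \eqref{eq:trig1}, respectively.

\emph{The quadratic relation.} For distinct $\alpha,\beta,\gamma$ we have $\sigma_k^\alpha\sigma_k^\beta\,\sigma_l^\alpha\sigma_l^\beta=-\sigma_k^\gamma\sigma_l^\gamma$. With $A_{kl}^2-B_{kl}^2=-1$,
\begin{align*}
X_{kl}^2&=2B_{kl}^2+A_{kl}^2-2B_{kl}^2\,\sigma_k^z\sigma_l^z-2A_{kl}B_{kl}(\sigma_k^x\sigma_l^x+\sigma_k^y\sigma_l^y)\\
&=3B_{kl}^2-1-2A_{kl}X_{kl}-2\sigma_k^z\sigma_l^z .
\end{align*}
For $l\ne l'$ the relation $\sigma_k^\alpha\sigma_k^\beta+\sigma_k^\beta\sigma_k^\alpha=2\delta_{\alpha\beta}$, the third identity of \eqref{eq:trig1} and \eqref{eq:trig2} give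
\[
X_{kl}X_{kl'}+X_{kl'}X_{kl}=2\sum_\alpha J_{kl}^\alpha J_{kl'}^\alpha\,\sigma_l^\alpha\sigma_{l'}^\alpha=2(A_{kl}-A_{kl'})X_{ll'}-2\sigma_l^z\sigma_{l'}^z .
\]
Sum this over unordered pairs $\{l,l'\}$. Because $X_{l'l}=-X_{ll'}$, the first term gives
\[
2\sum_{l\ne k}A_{kl}\sum_{l'\ne k,l}X_{ll'}=2\sum_{l\ne k}A_{kl}(H_l-X_{lk})=2\sum_{l\ne k}A_{kl}(H_l+X_{kl}).
\]
Adding the squares $X_{kl}^2$, the terms with $A_{kl}X_{kl}$ cancel. The $\sigma^z\sigma^z$ terms add up to $-2\sum_{j<l}\sigma_j^z\sigma_l^z=n-Z^2$ over all pairs, and the constants to $3\sum_{l\ne k}B_{kl}^2-(n-1)$. This is \eqref{eq:Hquad}.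
\end{proof}

Recall that for commuting matrices $H_1,\dots,H_n$ on $V_m$ the space is the direct sum of its joint generalized eigenspaces, and that each nonzero one contains a joint eigenvector. Applying Lemma~\ref{lem:spin} to joint eigenvectors in $V_m$, where $Z=n-2m$, shows that
\begin{equation}\label{eq:specin}
\text{the joint spectrum of $(H_1,\dots,H_n)$ on $V_m$ is contained in $\mathcal H(\boldsymbol\theta)$.}
\end{equation}
When $D_1(P_{\boldsymbol\theta})\neq 0$, the set $\mathcal H(\boldsymbol\theta)$ has exactly $N$ elements by \eqref{eq:D} and Lemma~\ref{lem:beta}, and $\dim V_m=N$. The next lemma shows that each element of $\mathcal H(\boldsymbol\theta)$ then occurs exactly once in the joint spectrum. The point is that the complex family of all pairs $(Q,T)$ is connected, so no pair can be privileged over another.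

\begin{lemma}\label{lem:simple}
If $\boldsymbol\theta\in\Theta$ and $D_1(P_{\boldsymbol\theta})\ne0$, then the joint spectrum of $(H_k)$ on $V_m$ equals $\mathcal H(\boldsymbol\theta)$, and every joint generalized eigenspace is one-dimensional.
\end{lemma}

\begin{proof}
Let $X^0\subset\mathbb C^n$ be the set of pairs $y=(Q,T)$ such that $P=\mathcal W(y)$ satisfies $D_1(P)\operatorname{disc}(P)P(0)\ne0$. As $\mathcal W$ is surjective, $X^0$ is the complement of the zero set of a nonzero polynomial, so it is connected. For $y\in X^0$ choose $\boldsymbol\theta\in\Theta$ with $P_{\boldsymbol\theta}=\mathcal W(y)$, and let $\mu(y)\ge0$ be the dimension of the joint generalized eigenspace in $V_m$ for the eigenvalue $\beta_{\boldsymbol\theta}(y)$. This does not depend on the choice of $\boldsymbol\theta$. Replacing $\theta_k$ by $\theta_k+2\pi$ does not change $A$, $p'/p$, $f$, $g$ and hence $\beta_{\boldsymbol\theta}(y)$, and flips the sign of $B_{kl}$ for all $l$, which amounts to conjugating all $H_l$ by $\sigma_k^z$. Permuting the $\theta_k$ permutes the tensor factors, the $H_k$ and the entries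 of $h$.

The function $\mu$ is locally constant. Let $P^0=\mathcal W(y)$ with $y\in X^0$. By \eqref{eq:D} and the inverse function theorem, over a small ball around $P^0$ the fiber consists of $N$ points $y_1,\dots,y_N$ depending holomorphically on $P$, and $\boldsymbol\theta$ can be chosen to depend holomorphically on $P$ as well, since the roots of $P^0$ are distinct and nonzero. By Lemma~\ref{lem:beta} and \eqref{eq:specin} the joint spectrum lies in the $N$ distinct points $\beta_{\boldsymbol\theta}(y_\nu)$, which depend continuously on $P$. Let $\ell$ be a linear form separating these at $P^0$, and hence also nearby. The number of eigenvalues of $\ell(H)=\ell(H_1,\dots,H_n)$ on $V_m$, with algebraic multiplicity, near $\ell(\beta_{\boldsymbol\theta}(y_\nu))$ is locally constant, and it equals $\mu(y_\nu)$.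

So $\mu$ is constant on $X^0$. Summing over a fiber gives $N\mu=\dim V_m=N$, hence $\mu=1$. As $\operatorname{disc}(P_{\boldsymbol\theta})P_{\boldsymbol\theta}(0)\ne0$ for $\boldsymbol\theta\in\Theta$, this is the claim.
\end{proof}

\subsection{Unramifiedness over the circle}

The function $d(\boldsymbol\theta)=D_1(P_{\boldsymbol\theta})$ is entire on $\mathbb C^n$ and not identically zero, as every monic $P$ with $P(0)\ne0$ is some $P_{\boldsymbol\theta}$. Fix $\boldsymbol\theta^0\in\Theta\cap\mathbb R^n$ and let $d_*\ne0$ be the lowest nonzero homogeneous part of the Taylor expansion of $d$ at $\boldsymbol\theta^0$.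

\begin{lemma}\label{lem:curves}
Let $\tau\in\mathbb R^n$ with $d_*(\tau)\ne0$, and put $\boldsymbol\theta(t)=\boldsymbol\theta^0+t\tau$. For small real $t$ there are real-analytic curves $y_1(t),\dots,y_N(t)$ in $\mathbb C^n$ with $\mathcal W(y_\nu(t))=P_{\boldsymbol\theta(t)}$ and $\beta_{\boldsymbol\theta(t)}(y_\nu(t))\in\mathbb R^n$, and every point of $\mathcal W^{-1}(P_{\boldsymbol\theta^0})$ is $y_\nu(0)$ for some $\nu$.
\end{lemma}

\begin{proof}
For small real $t\ne0$ we have $\boldsymbol\theta(t)\in\Theta$ and $d(\boldsymbol\theta(t))\ne0$, because $d(\boldsymbol\theta(t))=t^{\deg d_*}(d_*(\tau)+O(t))$. So Lemma~\ref{lem:simple} applies for $t\ne0$ in some open interval around $0$, to which we restrict $t$. Let $H_k(t)$ be the restriction of $H_k$ to $V_m$ at $\boldsymbol\theta(t)$. These are commuting Hermitian matrices, real-analytic in $t$, also at $t=0$. By Lemma~\ref{lem:simple} we can choose $t_1\ne0$ and a real linear form $\ell$ such that $\ell(H(t_1))$ has simple spectrum. By Rellich's theorem, a real-analytic one-parameter family of Hermitian matrices has a real-analytic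 orthonormal eigenbasis \cite[Ch.~II, \S6]{Kato}. So $\ell(H(t))$ has such a basis $e_1(t),\dots,e_N(t)$. The corresponding analytic eigenvalues are pairwise distinct at $t_1$, hence pairwise distinct except at isolated $t$. Where they are distinct, each $e_\nu(t)$ is a joint eigenvector of all $H_k(t)$, since these commute with $\ell(H(t))$; by continuity this holds for all $t$. Hence the joint eigenvalues $h^{(\nu)}$, with $h^{(\nu)}_k(t)=\langle e_\nu(t),H_k(t)e_\nu(t)\rangle$ (inner product), are real and analytic in $t$, also at $t=0$. They lie in $\mathcal H(\boldsymbol\theta(t))$ by \eqref{eq:specin}. By Lemma~\ref{lem:beta}, $y_\nu(t)=\beta_{\boldsymbol\theta(t)}^{-1}(h^{(\nu)}(t))$ is analytic in $t$, and $\mathcal W(y_\nu(t))=P_{\boldsymbol\theta(t)}$. By Lemma~\ref{lem:simple}, $y_1(t),\dots,y_N(t)$ exhaust the fiber when $t\ne0$.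

Let $y\in\mathcal W^{-1}(P_{\boldsymbol\theta^0})$. A holomorphic map $\mathbb C^n\to\mathbb C^n$ with finite fibers is open. So there are $t_j\to0$, $t_j\ne0$, and points of $\mathcal W^{-1}(P_{\boldsymbol\theta(t_j)})$ converging to $y$. Passing to a subsequence, these points are $y_\nu(t_j)$ for one fixed $\nu$, and $y=y_\nu(0)$.
\end{proof}

\begin{proposition}\label{prop:unram}
Let $\boldsymbol\theta^0\in\Theta\cap\mathbb R^n$. At every point $y$ of $\mathcal W^{-1}(P_{\boldsymbol\theta^0})$ the differential $d\mathcal W_y$ is invertible and $\beta_{\boldsymbol\theta^0}(y)\in\mathbb R^n$. In particular this fiber has exactly $N$ points.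
\end{proposition}

\begin{proof}
The set of $\tau\in\mathbb R^n$ with $d_*(\tau)\ne0$ is open and dense in $\mathbb R^n$, since a nonzero polynomial does not vanish on a nonempty open subset of $\mathbb R^n$. So Lemma~\ref{lem:curves} gives $\beta_{\boldsymbol\theta^0}(y)\in\mathbb R^n$. Suppose $d\mathcal W_y$ is singular. The map $\pi:\boldsymbol\theta\mapsto P_{\boldsymbol\theta}$ is a local biholomorphism at $\boldsymbol\theta^0$, because the $z_k$ are distinct. So $L=(d\pi_{\boldsymbol\theta^0})^{-1}(\operatorname{im}d\mathcal W_y)$ is a proper complex subspace of $\mathbb C^n$, and it does not contain $\mathbb R^n$, which spans $\mathbb C^n$. Choose $\tau\in\mathbb R^n\setminus L$ with $d_*(\tau)\ne0$. In Lemma~\ref{lem:curves}, $y=y_\nu(0)$ for some $\nu$. Differentiating $\mathcal W(y_\nu(t))=\pi(\boldsymbol\theta^0+t\tau)$ at $t=0$ gives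
\[
d\mathcal W_y\big(y_\nu'(0)\big)=d\pi_{\boldsymbol\theta^0}(\tau)\notin\operatorname{im}d\mathcal W_y ,
\]
a contradiction. So all local rings of the fiber are $\mathbb C$, as in the argument before \eqref{eq:D}, and by Proposition~\ref{prop:free} the fiber has exactly $N$ points.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:circle}]
Write $z_k=e^{i\theta_k}$ with $\boldsymbol\theta\in\Theta\cap\mathbb R^n$. By Proposition~\ref{prop:unram} there are exactly $N$ pairs $(Q,T)$, and for each of them $h=\beta_{\boldsymbol\theta}(Q,T)$ is real. So $v_h$ and $p'/p$ are real for real $\theta$, and with $f=e^{-im\theta/2}Q(e^{i\theta})$ also $f^*(\theta)=\overline{f(\bar\theta)}$ solves \eqref{eq:ode}. Its eigenvalue under $\theta\mapsto\theta+2\pi$ is again the real number $(-1)^m$. The other eigenvalue $(-1)^{n-m}$ being different, $f^*$ is proportional to $f$. As $e^{i\bar\theta}=1/\bar x$, this says that $x^m\,\overline{Q(1/\bar x)}$ is proportional to $Q(x)$. So the roots of $Q$, with multiplicities, are invariant under $x\mapsto1/\bar x$. With $g$ in place of $f$ and $n-m$ in place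 of $m$ the same argument applies to $T$.

By Proposition~\ref{prop:pairs}(ii) the critical points are the root sets of those $Q$ without multiple root, and they are nondegenerate by (iii) and Proposition~\ref{prop:unram}. As (ii) is a bijection, their number is $N-b(\boldsymbol z)$. By (iv), a multiple root of $Q$ is a double root at some $z_k$. For $m=1$, $Q$ is linear and $b(\boldsymbol z)=0$.
\end{proof}

\section{Genericity cannot be dropped}\label{sec:examples}

We look for pairs with $Q=(x-1)^2$. By Proposition~\ref{prop:pairs}(iv) one of the growth points must then be $1$. It is convenient to use $\varphi=\theta/2$ and the coordinate $s=\cot\varphi$ on the circle, so that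
\[
x=e^{2i\varphi}=\frac{s+i}{s-i},\qquad s=\infty\text{ corresponding to }x=1 .
\]
Let $n\ge3$ be odd and $m=2$. Up to a constant, $x^{-1}(x-1)^2$ is $\sin^2\varphi$, and we take $f=\sin^2\varphi$. Take $g=\sin^{n-2}\varphi\;C(s)$ with a polynomial $C$ of degree $\le n-2$. As $\sin^{n-2}\varphi\cot^j\varphi=\sin^{n-2-j}\varphi\cos^j\varphi$, we have $g=x^{-(n-2)/2}T$ with a polynomial $T$ of degree $\le n-2$. Since $\frac{ds}{d\varphi}=-(1+s^2)$,
\begin{equation}\label{eq:exw}
f\,\frac{dg}{d\varphi}-\frac{df}{d\varphi}\,g=f^2\,\frac d{d\varphi}\big(\sin^{n-4}\varphi\;C(s)\big)=-\sin^n\varphi\,\big[(1+s^2)C'(s)-(n-4)\,s\,C(s)\big].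
\end{equation}
Suppose the bracket has degree $n-1$ and $n-1$ distinct real zeros $s_k=\cot\varphi_k$. Because $\sin\varphi\,(s-s_k)=-\sin(\varphi-\varphi_k)/\sin\varphi_k$, the right side of \eqref{eq:exw} is a nonzero multiple of $\sin\varphi\prod_k\sin(\varphi-\varphi_k)$. This is $p(\theta)$ for the growth points given by $s=\infty$ and $s=s_k$. The first two equalities of \eqref{eq:wronsk} hold for all polynomials $Q,T$, so $\langle Q,T\rangle$ is a nonzero multiple of $P$. Then $\deg T=n-2$ by \eqref{eq:nocancel}, and after making $T$ monic we have $((x-1)^2,T)\in\mathcal W^{-1}(P)$. So $b(\boldsymbol z)>0$.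

\begin{example}[$n=3$, $m=2$: overscreening]
Let $C=s-3$. The bracket in \eqref{eq:exw} is
\[
(1+s^2)+s(s-3)=2s^2-3s+1=(2s-1)(s-1),
\]
so the growth points are given by $s=\infty,1,\frac12$, that is, $\boldsymbol z=\big(1,\,i,\,\frac{-3+4i}5\big)$. The partner is $T=x-\frac{4+3i}5$, its root corresponding to $s=3$. In the notation of Example~\ref{ex:32}, $q_1=-2$, $q_2=1$, $t=-\frac{4+3i}5$, and the formulas there return $P_1=-\frac{2+9i}5$, $P_2=\frac{-7+6i}5$, $P_3=\frac{4+3i}5$, which are the coefficients of $P$. There are at most $\binom32-1=2$ critical points.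
\end{example}

\begin{example}[$n=5$, $m=2$: underscreening]
Let $C=s^3-\frac{13}3s^2-8$. The bracket in \eqref{eq:exw} is
\begin{align*}
(1+s^2)\big(3s^2-\tfrac{26}3s\big)-s\big(s^3-\tfrac{13}3s^2-8\big)&=2s^4-\tfrac{13}3s^3+3s^2-\tfrac23s\\
&=2s\,(s-\tfrac12)(s-\tfrac23)(s-1).
\end{align*}
The growth points are given by $s=\infty,0,\frac12,\frac23,1$, that is, $1,\ -1,\ \frac{-3+4i}5,\ \frac{-5+12i}{13},\ i$. There are at most $\binom52-1=9$ critical points.
\end{example}

So ``generic'' cannot be replaced by ``all'' in either regime, while $\binom nm-b(\boldsymbol z)$ is the exact count for every $\boldsymbol z$ on the circle.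

\begin{thebibliography}{9}
\bibitem{Kato} Kato, \emph{Perturbation Theory for Linear Operators}.
\bibitem{Zhang} Jiaxin Zhang, \emph{Multiple radial SLE(0) and classical Calogero-Sutherland System}, arXiv:2410.21544 (2024).
\end{thebibliography}

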